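
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Character varieties of two-bridge knots with prime determinant}


\begin{abstract}
Let $K$ be a hyperbolic $2$-bridge knot with Alexander polynomial $\Delta_K$, and suppose that $\alpha=|\Delta_K(-1)|$ is prime. We prove that the $\mathrm{SL}_2(\mathbb C)$-character variety of $K$ has exactly two irreducible components, the component of abelian characters and Thurston's excellent component. Paoluzzi and Porti had proved this when $(\alpha-1)/2$ is also prime, and had asked whether that condition is needed; it is not. The proof compares two parts of the curve of non-abelian characters: its dihedral points, which are governed by $\alpha$-th roots of unity, and its points at infinity, which are governed by roots of unity of order prime to $\alpha$.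
\end{abstract}

\section{Introduction}

Let $K\subset S^3$ be a knot. Its $\mathrm{SL}_2(\mathbb C)$-character variety $X(K)$ is the algebraic set of characters of representations $\pi_1(S^3\setminus K)\to\mathrm{SL}_2(\mathbb C)$; it is defined by polynomial equations with integer coefficients. The abelian characters form one component of $X(K)$. If $K$ is hyperbolic, there is at least one more: \emph{Thurston's excellent component}, which contains the character of a lift of the holonomy of the complete hyperbolic structure. When are these two components all of $X(K)$?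

For $2$-bridge knots, Paoluzzi and Porti \cite{PP} gave an arithmetic criterion. Let $\Delta_K$ be the Alexander polynomial of $K$ and put $\alpha=|\Delta_K(-1)|$. If $K$ is a hyperbolic $2$-bridge knot and both $\alpha$ and $(\alpha-1)/2$ are prime, then $X(K)$ consists of exactly these two components. It is also known that two components may be all there is when neither number is prime, and \cite{PP} asks whether the condition on $(\alpha-1)/2$ is necessary. We show that it is not.

\begin{theorem}\label{thm:main}
Let $K$ be a hyperbolic $2$-bridge knot with $\alpha=|\Delta_K(-1)|$ prime. Then $X(K)$ has exactly two irreducible components over $\mathbb C$: the component of abelian characters and Thurston's excellent component.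
\end{theorem}

\paragraph{Where $(\alpha-1)/2$ comes in.} The group of $K$ is generated by two meridians $a,b$, and $\operatorname{tr}a=\operatorname{tr}b$ in every representation to $\mathrm{SL}_2(\mathbb C)$. Put $x=\operatorname{tr}a$ and $y=\operatorname{tr}ab$. The non-abelian part of $X(K)$ is a plane curve $\Phi(x,y)=0$ with $\Phi\in\mathbb Z[x,y]$. It meets the line $x=0$ in exactly $n=(\alpha-1)/2$ points, the dihedral characters, whose $y$-coordinates are $\pm2\cos\frac{2\pi j}{\alpha}$ for $1\le j\le n$ and one fixed sign. If $\alpha$ is prime, the Galois group permutes these $n$ numbers transitively. Hence $\Phi$ is irreducible over $\mathbb Q$, and over $\mathbb C$ the curve splits into, say, $d$ Galois conjugate components. They share the $n$ dihedral points equally, so $d$ divides $n$. If $n$ is prime, only $d=1$ and $d=n$ remain, and $d=n$ does occur: it is what happens for the torus knots $T(2,\alpha)$. If $n$ is composite, the dihedral points by themselves leave the intermediate divisors open as well.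

\paragraph{The idea.} We look at a second slice of the curve, at infinity. Use the coordinates $p=2-\operatorname{tr}ab$ and $q=2-\operatorname{tr}ab^{-1}$. The values of $p$ above which $q$ becomes infinite turn out to lie among the numbers $4\cos^2\frac{\pi j}{k}$ and $4\cos^2\frac{\pi j}{k+1}$, where $k\ge2$ is an integer read off from the presentation of the group. When $K$ is hyperbolic and $\alpha$ is prime, $\alpha$ does not divide $k(k+1)$. Each of the $d$ conjugate components can therefore be carried to any other by an automorphism that \emph{fixes} these values of $p$. So all $d$ components go to infinity above such a value with the same multiplicity, and $d$ divides the total multiplicity there. It also divides the degree of the curve in $q$. The multiplicities and the degree can be computed, and they are coprime enough to force $d=1$.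

Section~\ref{sec:setup} fixes the presentation and the coordinates. Section~\ref{sec:sqrt} produces the equation of the curve as the trace of a short word. Section~\ref{sec:fig8} runs the whole argument by hand on the figure-eight knot. Sections~\ref{sec:three}--\ref{sec:infinity} complete the proof of Theorem~\ref{thm:main}. Section~\ref{sec:complements} treats torus knots and composite $\alpha$, and exhibits hyperbolic $2$-bridge knots with at least three components.

\section{Two-bridge knot groups and their characters}\label{sec:setup}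

\subsection{The presentation}
We use the following standard facts, due to Schubert and Riley; see \cite[Ch.~12]{BZ}. Up to mirror image, a $2$-bridge knot is $S(\alpha,\beta)$ with $\alpha\ge3$ odd, $0<\beta<\alpha$, $\beta$ odd and $\gcd(\alpha,\beta)=1$; here $\alpha=|\Delta_K(-1)|$. Its group is $\langle a,b\mid wa=bw\rangle$ with
\[
w=a^{\epsilon_1}b^{\epsilon_2}a^{\epsilon_3}\cdots b^{\epsilon_{\alpha-1}},\qquad \epsilon_i=(-1)^{\lfloor i\beta/\alpha\rfloor}.
\]
The knot $S(\alpha,1)$ is the torus knot $T(2,\alpha)$, which is not hyperbolic. Mirror images have isomorphic groups, so we may ignore them.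

It is convenient to replace $\beta$ by a number below $\alpha/2$. If $\beta<\alpha/2$, put $\gamma=\beta$. If $\beta>\alpha/2$, put $\gamma=\alpha-\beta$. In the second case $i\gamma/\alpha$ is not an integer for $1\le i\le\alpha-1$, so $\lfloor i\beta/\alpha\rfloor=i-1-\lfloor i\gamma/\alpha\rfloor$ and $\epsilon_i=(-1)^{i-1}(-1)^{\lfloor i\gamma/\alpha\rfloor}$. Replacing the generator $b$ by $b^{-1}$ changes the exponents at even $i$ and removes the factor $(-1)^{i-1}$; the relation becomes $wa=b^{-1}w$. Note that $\gamma$ is odd in the first case and even in the second. So in both cases, with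
\begin{equation}\label{eq:eps}
e_i=\lfloor i\gamma/\alpha\rfloor,\qquad \varepsilon_i=(-1)^{e_i},\qquad s=(-1)^{\gamma-1},\qquad w=a^{\varepsilon_1}b^{\varepsilon_2}\cdots a^{\varepsilon_{\alpha-2}}b^{\varepsilon_{\alpha-1}},
\end{equation}
the group of $K$ is
\begin{equation}\label{eq:group}
G=\langle a,b\mid wa=b^{s}w\rangle=\langle a,b\mid b\,w\,a^{-s}w^{-1}=1\rangle,\qquad 0<\gamma<\alpha/2,\quad \gcd(\alpha,\gamma)=1.
\end{equation}
Conversely, every such pair $(\alpha,\gamma)$ with $\alpha\ge 3$ odd comes from exactly one $\beta$, namely the odd one of the two numbers $\gamma$ and $\alpha-\gamma$; we speak of \emph{the knot with parameters $\alpha,\gamma$}. We have $\gamma=1$ only if $\beta=1$, since $\beta=\alpha-1$ would be even. \emph{If $K$ is hyperbolic, then $\gamma\ge2$.} Throughout, $n=(\alpha-1)/2$.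

\subsection{Coordinates on characters}
Recall Fricke's theorem. The trace of any word in two matrices $A,B\in\mathrm{SL}_2(\mathbb C)$ is a polynomial with integer coefficients in $\operatorname{tr}A,\operatorname{tr}B,\operatorname{tr}AB$; every triple in $\mathbb C^3$ is the triple of traces of some pair. Moreover, a pair is reducible if and only if $\operatorname{tr}ABA^{-1}B^{-1}=2$, and irreducible pairs with the same traces are conjugate. Since $wa=b^sw$, every representation of $G$ satisfies $\operatorname{tr}a=\operatorname{tr}b$. So $X(K)$ is a closed subset of $\mathbb C^2$ with coordinates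
\[
x=\operatorname{tr}a=\operatorname{tr}b,\qquad y=\operatorname{tr}ab .
\]
Since $\operatorname{tr}ab^{-1}=x^2-y$, we put
\begin{equation}\label{eq:pq}
p=2-\operatorname{tr}ab=2-y,\qquad q=2-\operatorname{tr}ab^{-1}=2-x^2+y,\qquad\text{so that } x^2=4-p-q .
\end{equation}
These coordinates detect reducibility: from $\operatorname{tr}[a,b]=2x^2+y^2-x^2y-2$ we get
\[
\operatorname{tr}[a,b]-2=(y-2)(y+2-x^2)=-pq,
\]
so \emph{the pair $(a,b)$ is irreducible if and only if $pq\neq0$}.

A reducible representation of $G$ has the same character as a diagonal one, and a diagonal one has the form $a\mapsto M$, $b\mapsto M^{s}$. So the reducible characters form the irreducible curve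
\[
X^{ab}:\quad q=0\ \text{ (that is, $y=x^2-2$) if } s=1,\qquad p=0\ \text{ (that is, $y=2$) if } s=-1 .
\]

\subsection{Chebyshev polynomials}
Let $S_{-1}=0$, $S_0=1$ and $S_{m+1}(\eta)=\eta S_m(\eta)-S_{m-1}(\eta)$. Then $S_m(2\cos\theta)=\sin((m+1)\theta)/\sin\theta$. So $S_m$ is monic of degree $m$, has the parity of $m$, and has the simple roots $2\cos\frac{\pi j}{m+1}$, $1\le j\le m$. By the recursion, $S_{m}$ and $S_{m-1}$ have no common root for $m\ge1$, because $S_0=1$ has no root. By induction from Cayley--Hamilton, $B^2=(\operatorname{tr}B)B-1$, we have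
\begin{equation}\label{eq:power}
B^m=S_{m-1}(\operatorname{tr}B)\,B-S_{m-2}(\operatorname{tr}B)\qquad(m\ge1,\ B\in\mathrm{SL}_2(\mathbb C)).
\end{equation}

\section{A square root of the relator}\label{sec:sqrt}

The relation $bwa^{-s}w^{-1}=1$ is a system of matrix equations. We want a single polynomial whose behavior at infinity can be read off. An irreducible pair $(a,b)$ with $\operatorname{tr}a=\operatorname{tr}b$ has two symmetries: conjugation by some $h$ exchanges $a$ and $b$, and conjugation by some $h'$ exchanges $a$ with $b^{-1}$. The product of these symmetries inverts $a$. So, once $h$ and $h'$ are adjoined to $a$ and $b$, the complicated pattern of signs $\varepsilon_i$ in $w$ can be traded for the \emph{positions} of a letter $A=h'h^{-1}$. In the larger group the relator is, up to sign, a square $W^2$, and $W^2=-1$ is the single equation $\operatorname{tr}W=0$.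

Put $e_0=0$, $e_\alpha=\gamma$ (consistently with $e_i=\lfloor i\gamma/\alpha\rfloor$) and $\delta_i=e_{i+1}-e_i\in\{0,1\}$ for $0\le i\le\alpha-1$. Define
\begin{equation}\label{eq:W}
W=W(A,B)=BA^{\delta_0}BA^{\delta_1}\cdots BA^{\delta_{\alpha-1}},
\end{equation}
a word with $\alpha$ letters $B$ and $\gamma$ letters $A$. By Fricke's theorem there is a unique $T\in\mathbb Z[\eta,\zeta]$ such that
\[
\operatorname{tr}W(A,B)=T(\operatorname{tr}B,\operatorname{tr}AB)\qquad\text{for all }A,B\in\mathrm{SL}_2(\mathbb C)\text{ with }\operatorname{tr}A=0 .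
\]
Replacing $B$ by $-B$ multiplies $W$ by $(-1)^\alpha=-1$, and replacing $A$ by $-A$ multiplies it by $(-1)^\gamma$. Hence
\[
T(-\eta,-\zeta)=-T(\eta,\zeta),\qquad T(\eta,-\zeta)=(-1)^\gamma T(\eta,\zeta).
\]
So for $\gamma$ odd $T$ is odd in $\zeta$ and even in $\eta$, and for $\gamma$ even it is the other way round: there is $\varphi\in\mathbb Z[p,q]$ with
\begin{equation}\label{eq:phi}
T=\zeta\,\varphi(\eta^2,\zeta^2)\ \ (\gamma\text{ odd}),\qquad T=\eta\,\varphi(\eta^2,\zeta^2)\ \ (\gamma\text{ even}).
\end{equation}
Put $\Phi(x,y)=\varphi(2-y,\,2-x^2+y)\in\mathbb Z[x^2,y]$.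

\begin{proposition}\label{prop:curve}
The set of irreducible characters of $G$ is $\{(x,y)\in\mathbb C^2: pq\ne0,\ \Phi(x,y)=0\}$.
\end{proposition}

\begin{proof}
By Fricke's theorem, every $(x,y)$ with $pq\ne0$ is realized by a pair $(a,b)$ in $\mathrm{SL}_2(\mathbb C)$ with $\operatorname{tr}a=\operatorname{tr}b=x$ and $\operatorname{tr}ab=y$; this pair is irreducible and unique up to conjugation. We show that it defines a representation of $G$ if and only if $\varphi(p,q)=0$.

\emph{The symmetries.} Since $pq\ne0$ we can choose $\eta,\zeta\ne0$ with $\eta^2=p$, $\zeta^2=q$. Let $a_0=a-\frac x2$, $b_0=b-\frac x2$ be the traceless parts. By Cayley--Hamilton $a_0^2=b_0^2=\frac{x^2}4-1$, and $a_0b_0+b_0a_0=\operatorname{tr}(a_0b_0)=y-\frac{x^2}2$. Hence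
\[
(a_0+b_0)^2=y-2=-p,\qquad (a_0-b_0)^2=x^2-y-2=-q .
\]
So $h=-(a_0+b_0)/\eta$ and $h'=-(a_0-b_0)/\zeta$ are traceless with square $-1$, and hence lie in $\mathrm{SL}_2(\mathbb C)$. Since $a_0^2=b_0^2$, expanding products gives
\begin{align*}
(a_0+b_0)a_0&=b_0(a_0+b_0), & (a_0+b_0)b_0&=a_0(a_0+b_0),\\
(a_0-b_0)a_0&=-b_0(a_0-b_0), & (a_0-b_0)b_0&=-a_0(a_0-b_0),
\end{align*}
and $(a_0+b_0)(a_0-b_0)=b_0a_0-a_0b_0=-(a_0-b_0)(a_0+b_0)$. As $a^{-1}=\frac x2-a_0$ and $b^{-1}=\frac x2-b_0$, this says
\begin{equation}\label{eq:sym}
ha=bh,\qquad hb=ah,\qquad h'a=b^{-1}h',\qquad h'b=a^{-1}h',\qquad hh'=-h'h .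
\end{equation}

\emph{The matrices $A$ and $B$.} Let $A=h'h^{-1}=-h'h$ and $B=ha$. Then $A^2=h'hh'h=-h'^2h^2=-1$, so $\operatorname{tr}A=0$. By \eqref{eq:sym}, $AaA^{-1}=h'bh'^{-1}=a^{-1}$. Also $Ah=h'$ and $hA=hh'h^{-1}=-h'$, so $hA=-Ah$. Finally, since $h$ and $h'$ are traceless,
\begin{align*}
\operatorname{tr}B&=-\tfrac1\eta\operatorname{tr}\big((a_0+b_0)a_0\big)=-\tfrac1\eta\big(\tfrac{x^2}2-2+y-\tfrac{x^2}2\big)=\tfrac p\eta=\eta,\\
\operatorname{tr}AB&=\operatorname{tr}h'a=-\tfrac1\zeta\operatorname{tr}\big((a_0-b_0)a_0\big)=-\tfrac1\zeta\big(\tfrac{x^2}2-2-y+\tfrac{x^2}2\big)=\tfrac q\zeta=\zeta .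
\end{align*}
Hence $\operatorname{tr}W(A,B)=T(\eta,\zeta)$.

\emph{$W$ in terms of $b$, $w$.} Conjugation by $A$ inverts $a$, so $a^{\varepsilon_i}=A^{e_i}aA^{-e_i}$ and, as $hA=-Ah$, $ha^{\varepsilon_i}=\pm A^{e_i}BA^{-e_i}$. Multiplying over $i$,
\[
\prod_{i=0}^{\alpha-1}ha^{\varepsilon_i}=\pm\prod_{i=0}^{\alpha-1}A^{e_i}BA^{-e_i}=\pm\,W A^{-\gamma},
\]
because $A^{-e_i}A^{e_{i+1}}=A^{\delta_i}$ for $i<\alpha-1$ and $A^{-e_{\alpha-1}}=A^{\delta_{\alpha-1}}A^{-\gamma}$. On the other hand, in the left-hand side group each factor with even $i<\alpha-1$ together with the $h$ that follows: $ha^{\varepsilon_i}h=b^{\varepsilon_i}h^2=-b^{\varepsilon_i}$. The last factor ($i=\alpha-1$ is even) is $ha^{\varepsilon_{\alpha-1}}=b^{\varepsilon_{\alpha-1}}h$. As $\varepsilon_0=1$, the left-hand side is $\pm\,b\,a^{\varepsilon_1}b^{\varepsilon_2}\cdots b^{\varepsilon_{\alpha-1}}h=\pm\,b\,w\,h$. So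
\[
W=\pm\,b\,w\,u,\qquad u=hA^\gamma .
\]

\emph{The square.} If $\gamma$ is odd, $u=\pm hA=\pm h'$; if $\gamma$ is even, $u=\pm h$. By \eqref{eq:sym}, in both cases $u^2=-1$, $uau^{-1}=b^{-s}$ and $ubu^{-1}=a^{-s}$. Therefore
\[
W^2=bw\,(u\,bw\,u^{-1})\,u^2=-\,b\,w\,a^{-s}\,(uwu^{-1}),\qquad uwu^{-1}=b^{-s\varepsilon_1}a^{-s\varepsilon_2}\cdots b^{-s\varepsilon_{\alpha-2}}a^{-s\varepsilon_{\alpha-1}} .
\]
For $1\le i\le\alpha-1$ we have $e_{\alpha-i}=\lfloor\gamma-i\gamma/\alpha\rfloor=\gamma-1-e_i$, so $\varepsilon_{\alpha-i}=s\varepsilon_i$. Hence the $i$-th exponent of $w^{-1}=b^{-\varepsilon_{\alpha-1}}a^{-\varepsilon_{\alpha-2}}\cdots a^{-\varepsilon_1}$ is $-\varepsilon_{\alpha-i}=-s\varepsilon_i$, and $uwu^{-1}=w^{-1}$. Thus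
\[
W^2=-\,b\,w\,a^{-s}w^{-1}.
\]
By \eqref{eq:group}, $(a,b)$ defines a representation of $G$ if and only if $W^2=-1$. Since $W^2=(\operatorname{tr}W)W-1$, this holds if and only if $\operatorname{tr}W=T(\eta,\zeta)=0$, that is, as $\eta\zeta\ne0$, if and only if $\varphi(p,q)=0$.
\end{proof}

\section{The figure-eight knot}\label{sec:fig8}

The smallest hyperbolic case is $\alpha=5$, $\gamma=2$ (so $\beta=3$), the figure-eight knot. Here $(e_0,\dots,e_5)=(0,0,0,1,1,2)$, so $W=B^3AB^2A$. By \eqref{eq:power}, $B^3=(\eta^2-1)B-\eta$ and $B^2=\eta B-1$. Using $A^2=-1$, so that $\operatorname{tr}(BA\cdot A)=\operatorname{tr}(A\cdot BA)=-\eta$, and $\operatorname{tr}(BA)^2=\zeta^2-2$, we get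
\begin{align*}
T&=\operatorname{tr}\Big(\big((\eta^2-1)BA-\eta A\big)\big(\eta BA-A\big)\Big)\\
&=\eta(\eta^2-1)(\zeta^2-2)+\eta(\eta^2-1)+\eta^3-2\eta=\eta\big((\eta^2-1)\zeta^2-1\big).
\end{align*}
So the curve of irreducible characters is
\[
\varphi(p,q)=(p-1)q-1=0 .
\]
This is visibly irreducible, being linear in $q$ with coprime coefficients. For larger knots the equation is too long for that, so let us use only two slices of it.

\emph{The slice $x=0$.} Here $q=4-p$, and $\varphi=-p^2+5p-5=-(y^2+y-1)$, which is irreducible over $\mathbb Q$ with roots in $\mathbb Q(\sqrt5)$. As will be shown in general in Sections~\ref{sec:components} and~\ref{sec:infinity}, this implies that $\varphi$ is irreducible over $\mathbb Q$, and that if it splits over $\mathbb C$, then $\varphi=\pm g\,g^\sigma$ with $g$ defined over $\mathbb Q(\sqrt5)$ and $\sigma$ the automorphism $\sqrt5\mapsto-\sqrt5$.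

\emph{The slice at infinity.} The leading coefficient of $\varphi$ in $q$ is $p-1$. If $L(p)$ is the leading coefficient of $g$ in $q$, then $L\,L^\sigma=\pm(p-1)$. But $\sigma$ fixes the point $p=1$, so $L$ and $L^\sigma$ vanish there to the same order, and the product vanishes to \emph{even} order. This contradicts that it vanishes to order one. So $\varphi$ does not split.

Compare the torus knot $T(2,5)$, with $\alpha=5$, $\gamma=1$. There $W=B^5A$, so $T=S_4(\eta)\zeta$ by \eqref{eq:power}, and $\varphi=p^2-3p+1$. Its slice at $x=0$ is $y^2-y-1$, as good as before. But the polynomial is constant in $q$, its leading coefficient is $\varphi$ itself, and the roots $\frac{3\pm\sqrt5}2$ of the latter are \emph{moved} by $\sigma$: the curve splits into two conjugate lines.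

In general, then, we need three things: the slice $x=0$; the roots of the leading coefficient in $q$, which must not be moved by the relevant automorphisms; and the multiplicities of these roots, which are no longer all equal to one, so that the degree in $q$ has to be used as well.

\section{Degree, dihedral points, and leading coefficient}\label{sec:three}

When $\gamma\ge2$ we divide with remainder:
\begin{equation}\label{eq:kr}
\alpha=k\gamma+r,\qquad 0<r<\gamma,\qquad\gcd(r,\gamma)=1,\qquad k\ge2 .
\end{equation}
Here $r>0$ because $\gcd(\alpha,\gamma)=1$ and $\gamma\geq 2$, and $k\ge2$ because $\gamma<\alpha/2$.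

\begin{lemma}\label{lem:three}
\begin{enumerate}
\item[\textup{(1)}] As a polynomial in $y$, $\Phi$ has degree $n$ and leading coefficient $\pm1$.
\item[\textup{(2)}] $\Phi(0,y)$ has the $n$ distinct roots $(-1)^\gamma\,2\cos\frac{2\pi j}\alpha$, $1\le j\le n$.
\item[\textup{(3)}] If $\gamma\ge2$, then $\deg_\zeta T=\gamma$, and the coefficient of $\zeta^\gamma$ in $T$ is $c(\eta)=S_{k-1}(\eta)^{\gamma-r}\,S_k(\eta)^{r}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (1) and (3) we use the matrices
\[
A=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad B=\begin{pmatrix}\lambda&-\zeta\\0&\lambda^{-1}\end{pmatrix},\qquad BA=\begin{pmatrix}\zeta&\lambda\\-\lambda^{-1}&0\end{pmatrix},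
\]
for which $\operatorname{tr}A=0$, $\operatorname{tr}B=\lambda+\lambda^{-1}=\eta$ and $\operatorname{tr}BA=\zeta$. Let $v=\binom10$.

(1) Grade $\mathbb Z[\lambda^{\pm1},\zeta]$ by $\deg\lambda=\deg\zeta=1$. The entries of $B$ have degree at most one, and the degree-one part of $B$ is the rank-one matrix $v\xi$ with $\xi=(\lambda,-\zeta)$; the entries of $A$ have degree $0$. Hence $\operatorname{tr}W$ has degree at most $\alpha$, and its part of degree $\alpha$ is
\[
\operatorname{tr}\prod_{i=0}^{\alpha-1}v\xi A^{\delta_i}=\prod_{i=0}^{\alpha-1}\xi A^{\delta_i}v=\lambda^{\alpha-\gamma}\zeta^\gamma,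
\]
since $\xi v=\lambda$, $\xi Av=\zeta$, and exactly $\gamma$ of the $\delta_i$ are $1$. The top homogeneous form of $T(\eta,\zeta)$, with $\eta$ replaced by $\lambda$, is the top form of $T(\lambda+\lambda^{-1},\zeta)$. So the top form of $T$ is $\eta^{\alpha-\gamma}\zeta^\gamma$. By \eqref{eq:phi}, the top form of $\varphi$ is a single monomial $p^iq^j$ with $2(i+j)=\alpha-1$, that is, $i+j=n$. Substituting $p=2-y$, $q=2-x^2+y$, this monomial contributes $(-1)^iy^n$, and everything else has lower degree in $y$.

(2) The condition $x=0$ means $p+q=4$. We realize such points by commuting matrices $A,B$. Writing $\mathrm i=\sqrt{-1}$, let $A=\operatorname{diag}(\mathrm i,-\mathrm i)$ and $B=\operatorname{diag}(e^{-\mathrm i\theta},e^{\mathrm i\theta})$. Then $\operatorname{tr}A=0$, $\operatorname{tr}B=2\cos\theta$, $\operatorname{tr}AB=2\sin\theta$ and $W=A^\gamma B^\alpha$, so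
\[
T(2\cos\theta,2\sin\theta)=2\cos\big(\alpha\theta-\tfrac{\gamma\pi}2\big).
\]
The corresponding point has $p=4\cos^2\theta$, $q=4\sin^2\theta$, so $x=0$ and $y=2-4\cos^2\theta=-2\cos2\theta$.

If $\gamma$ is odd, then $\varphi=\pm\sin\alpha\theta/\sin\theta$ by \eqref{eq:phi}. It vanishes at $\theta=\frac{\pi j}\alpha$, $1\le j\le n$, which gives $y=-2\cos\frac{2\pi j}\alpha$. If $\gamma$ is even, then $\varphi=\pm\cos\alpha\theta/\cos\theta$. It vanishes at $\theta=\frac\pi2-\frac{\pi j}\alpha$, $1\le j\le n$: there $\alpha\theta=\frac{\alpha\pi}2-\pi j$ has cosine $0$ since $\alpha$ is odd, while $\cos\theta=\sin\frac{\pi j}\alpha\ne0$. This gives $y=-2\cos\big(\pi-\frac{2\pi j}\alpha\big)=2\cos\frac{2\pi j}\alpha$. In both cases these are $n$ distinct values, and $\deg\Phi(0,y)=n$ by (1).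

(3) We have $e_i\ge j$ if and only if $i\ge j\alpha/\gamma$. So the $j$-th letter $A$ of $W$ follows the $\lceil j\alpha/\gamma\rceil$-th letter $B$, and
\begin{equation}\label{eq:nj}
W=\prod_{j=1}^{\gamma}B^{n_j}A,\qquad n_j=\Big\lceil\frac{j\alpha}\gamma\Big\rceil-\Big\lceil\frac{(j-1)\alpha}\gamma\Big\rceil=k+\Big\lceil\frac{jr}\gamma\Big\rceil-\Big\lceil\frac{(j-1)r}\gamma\Big\rceil\in\{k,k+1\}.
\end{equation}
As $\sum_jn_j=\alpha=k\gamma+r$, exactly $r$ of the $n_j$ equal $k+1$. By \eqref{eq:power}, $B^{m}A=S_{m-1}(\eta)BA-S_{m-2}(\eta)A$, and $BA=\zeta\,vv^{\mathsf T}+N$, where $N$ and $A$ do not involve $\zeta$. So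
\[
W=\prod_{j=1}^\gamma\big(\zeta\,S_{n_j-1}(\eta)\,vv^{\mathsf T}+M_j\big)
\]
with $M_j$ free of $\zeta$. Hence $\operatorname{tr}W$ has degree at most $\gamma$ in $\zeta$, and the coefficient of $\zeta^\gamma$ is $\prod_jS_{n_j-1}(\eta)=S_{k-1}(\eta)^{\gamma-r}S_k(\eta)^r\neq0$.
\end{proof}

The roots of $c$ are the numbers $2\cos\frac{\pi j}{k}$, $1\le j\le k-1$, and $2\cos\frac{\pi j}{k+1}$, $1\le j\le k$. So, as $q\to\infty$ on the curve with $p$ bounded, the limit values of $\operatorname{tr}B=\eta$ are traces of elements of finite order. This is why the points at infinity are cyclotomic.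

\section{Components and their fields of definition}\label{sec:components}

\begin{lemma}\label{lem:components}
The irreducible components of $X(K)$ are $X^{ab}$ and the curves $\{f=0\}$, where $f$ runs over the irreducible factors of $\Phi$ in $\mathbb C[x,y]$. These factors are pairwise non-associate.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:three}(1), the leading coefficients in $y$ of the irreducible factors of $\Phi$ (taken with multiplicity) multiply to a nonzero constant. So each irreducible factor $f$ has constant leading coefficient in $y$ and, being non-constant, has positive degree in $y$. Normalize $f$ to be monic in $y$. Then $f(0,y)$ is non-constant and divides $\Phi(0,y)$, which has simple roots by Lemma~\ref{lem:three}(2). In particular no $f^2$ divides $\Phi$.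

The curve $\{f=0\}$ contains a point $(0,y_0)$ with $y_0=\pm2\cos\frac{2\pi j}\alpha$, $1\le j\le n$. There $pq=(2-y_0)(2+y_0)\ne0$. So the subset of $\{f=0\}$ where $pq\ne0$ is nonempty and open, hence dense in this irreducible curve. By Proposition~\ref{prop:curve} and because $X(K)$ is closed, $X(K)=X^{ab}\cup\{\Phi=0\}$. Finally, $X^{ab}\subset\{pq=0\}$ is different from all the curves $\{f=0\}$, and these are distinct from each other. As all of them are irreducible curves, none is contained in another.
\end{proof}

An irreducible polynomial over $\overline{\mathbb Q}$ stays irreducible over $\mathbb C$, so the factors $f$, normalized to be monic in $y$, have algebraic coefficients. The next lemma says that the field they generate is controlled by any \emph{single} dihedral point on $\{f=0\}$.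

\begin{lemma}\label{lem:field}
Let $f\in\overline{\mathbb Q}[x,y]$ be an irreducible factor of $\Phi$, monic in $y$. Let $F$ be the field generated by its coefficients and $\rho$ a root of $f(0,y)$. Then $F\subset\mathbb Q(\rho)$, the extension $F/\mathbb Q$ is Galois with abelian group, and $f\in F[x^2,y]$. If $\Phi$ is irreducible over $\mathbb Q$, then $\Phi=\pm\prod_{\sigma\in\mathrm{Gal}(F/\mathbb Q)}f^\sigma$.
\end{lemma}

\begin{proof}
Since $\Phi(0,y)$ has simple roots, two distinct monic irreducible factors of $\Phi$ never share a root at $x=0$. If $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ fixes $\rho$, then $f$ and $f^\sigma$ are monic irreducible factors of $\Phi=\Phi^\sigma$ which share the root $\rho$ at $x=0$; so $f^\sigma=f$. Hence $F\subset\mathbb Q(\rho)$. By Lemma~\ref{lem:three}(2), $\mathbb Q(\rho)$ is contained in a cyclotomic field, so $F/\mathbb Q$ is Galois and abelian. Since $\Phi$ is even in $x$, $f(-x,y)$ is also a monic irreducible factor, and it agrees with $f$ at $x=0$; so $f(-x,y)=f(x,y)$. Finally, the $f^\sigma$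 for $\sigma\in\mathrm{Gal}(F/\mathbb Q)$ are distinct, as $F$ is generated by the coefficients of $f$. So their product is monic in $y$, has rational coefficients and divides $\Phi$. If $\Phi$ is irreducible over $\mathbb Q$, it equals $\pm\Phi$.
\end{proof}

So, when $\Phi$ is irreducible over $\mathbb Q$, the number of components other than $X^{ab}$ is $d=[F:\mathbb Q]$.

\section{The curve at infinity and the proof of Theorem~\ref{thm:main}}\label{sec:infinity}

Write $\mu_N=e^{2\pi\mathrm i/N}$. We use that $\mathbb Q(\mu_M)\cap\mathbb Q(\mu_N)=\mathbb Q$ if $\gcd(M,N)=1$.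

\begin{proposition}\label{prop:div}
Assume that $\gamma\ge2$ and that $\Phi$ is irreducible over $\mathbb Q$. Let $f,F$ be as in Lemma~\ref{lem:field}, and let $E=\mathbb Q(\mu_{k(k+1)})$ with $k$ as in \eqref{eq:kr}. If $E\cap F=\mathbb Q$, then $F=\mathbb Q$.
\end{proposition}

\begin{proof}
Let $d=[F:\mathbb Q]$. Since $f\in F[x^2,y]$, we can substitute $y=2-p$, $x^2=4-p-q$ and obtain $g\in F[p,q]$ with
\[
\varphi=\pm\prod_{\sigma\in\mathrm{Gal}(F/\mathbb Q)}g^\sigma .
\]
Let $C(p)$ and $L(p)$ be the leading coefficients of $\varphi$ and $g$ as polynomials in $q$. Then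
\begin{equation}\label{eq:CL}
\deg_q\varphi=d\,\deg_qg,\qquad C=\pm\prod_{\sigma\in\mathrm{Gal}(F/\mathbb Q)}L^\sigma .
\end{equation}
Denote by $\operatorname{ord}_{p_0}$ the order of vanishing at $p_0$.

\emph{Claim. If $p_0\in E$, then $d$ divides $\operatorname{ord}_{p_0}C$.} Both $E$ and $F$ are Galois over $\mathbb Q$ and $E\cap F=\mathbb Q$, so each $\sigma\in\mathrm{Gal}(F/\mathbb Q)$ extends to an automorphism $\tilde\sigma$ of $EF$ that is the identity on $E$. Then $\operatorname{ord}_{p_0}L^\sigma=\operatorname{ord}_{\tilde\sigma^{-1}(p_0)}L=\operatorname{ord}_{p_0}L$, and \eqref{eq:CL} gives $\operatorname{ord}_{p_0}C=d\operatorname{ord}_{p_0}L$.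

It remains to find enough points $p_0\in E$. By \eqref{eq:phi} and Lemma~\ref{lem:three}(3), $\deg_q\varphi=\lfloor\gamma/2\rfloor$ and
\[
c(\eta)=C(\eta^2)\ \ (\gamma\text{ odd}),\qquad c(\eta)=\eta\,C(\eta^2)\ \ (\gamma\text{ even}),\qquad\text{where } c=S_{k-1}^{\gamma-r}S_k^{r} .
\]
If $\eta_0\ne0$, then $\eta\mapsto\eta^2$ is a local coordinate change at $\eta_0$, so $\operatorname{ord}_{\eta_0^2}C=\operatorname{ord}_{\eta_0}c$. Recall that $S_{k-1}$ and $S_k$ have simple roots and no common root.

\emph{Step 1: $d\mid r$.} The number $\eta_1=2\cos\frac\pi{k+1}$ is a root of $S_k$, and $\eta_1\ne0$ because $k+1\ge3$. So $\operatorname{ord}_{\eta_1^2}C=\operatorname{ord}_{\eta_1}c=r$. Since $\eta_1^2=2+2\cos\frac{2\pi}{k+1}\in E$, the claim gives $d\mid r$.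

\emph{Step 2: $d\mid\gamma$ if $\gamma$ is even.} By \eqref{eq:CL}, $d$ divides $\deg_q\varphi=\gamma/2$.

\emph{Step 3: $d\mid\gamma-r$ if $\gamma$ is odd.} Suppose first that $k\ge3$. Then $\eta_2=2\cos\frac\pi k$ is a nonzero root of $S_{k-1}$, so $\operatorname{ord}_{\eta_2^2}C=\gamma-r$. Since $\eta_2^2=2+2\cos\frac{2\pi}k\in E$, the claim gives $d\mid\gamma-r$. Now let $k=2$. The only root of $S_{k-1}=S_1=\eta$ is $0$, where $\eta\mapsto\eta^2$ is ramified, but here we can compute: $c(\eta)=\eta^{\gamma-r}(\eta^2-1)^r$, where $r=\alpha-2\gamma$ is odd and so $\gamma-r$ is even. Hence $C(p)=p^{(\gamma-r)/2}(p-1)^r$. The claim at $p_0=0$ gives $d\mid(\gamma-r)/2$.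

In all cases $d$ divides $\gcd(r,\gamma)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ be hyperbolic and $\alpha$ prime. Then $2\le\gamma<\alpha/2$; in particular $\alpha\geq5$.

\emph{$\Phi$ is irreducible over $\mathbb Q$.} By Lemma~\ref{lem:three}, $\Phi(0,y)$ has degree $n$, leading coefficient $\pm1$, and the roots $\pm2\cos\frac{2\pi j}\alpha$, $1\le j\le n$, with one fixed sign. Since $\alpha$ is prime, these $n=\frac12[\mathbb Q(\mu_\alpha):\mathbb Q]$ numbers form one Galois orbit, so $\Phi(0,y)$ is irreducible over $\mathbb Q$. In a nontrivial factorization of $\Phi$ over $\mathbb Q$, both factors would have constant leading coefficient in $y$ and positive degree in $y$, by Lemma~\ref{lem:three}(1); setting $x=0$ would give a nontrivial factorization of $\Phi(0,y)$.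

\emph{$\Phi$ is irreducible over $\mathbb C$.} Let $f$ and $F$ be as in Lemma~\ref{lem:field}. Then $F\subset\mathbb Q(\mu_\alpha)$. Since $k<k+1\le\frac\alpha2+1<\alpha$, the prime $\alpha$ does not divide $k(k+1)$. Hence $E\cap F\subset\mathbb Q(\mu_{k(k+1)})\cap\mathbb Q(\mu_\alpha)=\mathbb Q$. Proposition~\ref{prop:div} gives $F=\mathbb Q$, so $\Phi=\pm f$ is irreducible over $\overline{\mathbb Q}$, and hence over $\mathbb C$.

By Lemma~\ref{lem:components}, $X(K)$ has exactly two components, $X^{ab}$ and $\{\Phi=0\}$. All irreducible characters lie on $\{\Phi=0\}$ and not on $X^{ab}$, in particular those of the lifts of the holonomy. So $\{\Phi=0\}$ is Thurston's excellent component.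
\end{proof}

\begin{example}
The knot with parameters $\alpha=13$, $\gamma=5$ has $n=6$, which is not prime. Here $k=2$, $r=3$ and $C(p)=p\,(p-1)^3$. The number $d$ of non-abelian components divides $6$. The point $p=1$ alone would still allow $d=3$; the point $p=0$, of multiplicity one, gives $d=1$.
\end{example}

\begin{remark}
Hyperbolicity enters the proof of Theorem~\ref{thm:main} only through $\gamma\ge2$ and, at the end, to identify the second component. For $\gamma=1$ the leading coefficient of $T$ in $\zeta$ is $S_{\alpha-1}$ (see the proof of Theorem~\ref{thm:class}), whose roots involve $\alpha$-th roots of unity. For prime $\alpha>3$ the squares of these roots are moved by the automorphisms that permute the components, and the argument breaks down, as it must. Primality of $\alpha$ is used twice: for irreducibility over $\mathbb Q$, and for $E\cap F=\mathbb Q$.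
\end{remark}

\section{Torus knots and composite determinants}\label{sec:complements}

For prime $\alpha$ we can now classify. We use the theorem of Menasco \cite{Menasco} that a $2$-bridge knot which is not a torus knot is hyperbolic, and the fact that the $2$-bridge torus knots are the $T(2,\alpha)=S(\alpha,\pm1)$. More precisely, $S(\alpha,\beta)$ is a torus knot only if $\beta\equiv\pm1\bmod\alpha$.

\begin{theorem}\label{thm:class}
Let $K$ be a $2$-bridge knot with $\alpha$ prime. If $K$ is hyperbolic, $X(K)$ has exactly one non-abelian component, defined and geometrically irreducible over $\mathbb Q$. If $K$ is not hyperbolic, then $K=T(2,\alpha)$ (up to mirror image) and $X(K)$ has exactly $(\alpha-1)/2$ non-abelian components. Hence $X(K)$ has exactly two components if and only if $K$ is hyperbolic or $K$ is a trefoil.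
\end{theorem}

\begin{proof}
The hyperbolic case was shown in the proof of Theorem~\ref{thm:main}. If $K$ is not hyperbolic, then up to mirror image $K=T(2,\alpha)=S(\alpha,1)$, and we may take $\gamma=1$. Then $W=B^\alpha A$, so $T=S_{\alpha-1}(\eta)\,\zeta$ by \eqref{eq:power}, and
\[
\varphi=S_{\alpha-1}(\eta)=\prod_{j=1}^{n}\Big(p-4\cos^2\frac{\pi j}\alpha\Big),\qquad p=\eta^2,
\]
has $n=(\alpha-1)/2$ distinct linear factors. Proposition~\ref{prop:curve}, Lemma~\ref{lem:three}(1),(2) and Lemma~\ref{lem:components} hold for $\gamma=1$, so $X(K)$ has exactly $n$ non-abelian components. Finally, $n=1$ if and only if $\alpha=3$.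
\end{proof}

For composite $\alpha$, irreducibility over $\mathbb Q$ is no longer automatic. The next theorem says that, apart from certain prime powers, it is the only obstruction.

\begin{theorem}\label{thm:composite}
Let $K$ be a hyperbolic $2$-bridge knot, with $\gamma,k$ as in \eqref{eq:group} and \eqref{eq:kr} and $\alpha$ any odd number. Suppose that $\alpha$ is not a prime power, or that $\alpha=\ell^m$ with $\ell$ a prime not dividing $k(k+1)$. Then $X(K)$ has exactly two components over $\mathbb C$ if and only if $\Phi$ is irreducible over $\mathbb Q$.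
\end{theorem}

\begin{proof}
If $X(K)$ has exactly two components, then $\Phi$ is irreducible over $\mathbb C$ by Lemma~\ref{lem:components}, and hence over $\mathbb Q$. Conversely, let $\Phi$ be irreducible over $\mathbb Q$, with $f,F$ as in Lemma~\ref{lem:field}. Let $\ell$ be any prime divisor of $\alpha$. Taking $j=\alpha/\ell\le n$ in Lemma~\ref{lem:three}(2), we see that $\rho=(-1)^\gamma2\cos\frac{2\pi}\ell$ is a root of $\Phi(0,y)$. By Lemma~\ref{lem:field} it is a root of $f^\sigma(0,y)$ for some $\sigma\in\mathrm{Gal}(F/\mathbb Q)$. As $F/\mathbb Q$ is Galois, the coefficients of $f^\sigma$ also generate $F$; so Lemma~\ref{lem:field}, applied to $f^\sigma$, gives $F\subset\mathbb Q(\rho)\subset\mathbb Q(\mu_\ell)$.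

If $\alpha$ has two distinct prime divisors $\ell,\ell'$, then $F\subset\mathbb Q(\mu_\ell)\cap\mathbb Q(\mu_{\ell'})=\mathbb Q$. If $\alpha=\ell^m$ with $\ell\nmid k(k+1)$, then $E\cap F\subset\mathbb Q(\mu_{k(k+1)})\cap\mathbb Q(\mu_\ell)=\mathbb Q$, and Proposition~\ref{prop:div} gives $F=\mathbb Q$. In both cases $\Phi=\pm f$ is irreducible over $\mathbb C$, and Lemma~\ref{lem:components} applies.
\end{proof}

Finally, primality of $\alpha$ in Theorem~\ref{thm:main} cannot simply be dropped. In the following family $W$ is almost a power, and the trace polynomial has a factor that can be written down.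

\begin{theorem}\label{thm:family}
For every $m\ge2$, the $2$-bridge knot with parameters $\alpha=4m^2-1$, $\gamma=2m$ is hyperbolic, and its character variety has at least three components. For $m=2$ this knot is $7_4$.
\end{theorem}

\begin{proof}
We have $\gcd(\alpha,\gamma)=1$ and $2m<\alpha/2$. Here $\beta=\alpha-\gamma\equiv-\gamma\bmod\alpha$. Since $\gamma\not\equiv\pm1\bmod\alpha$, the knot is not a torus knot, so it is hyperbolic \cite{Menasco}. From $4m^2-1=(2m-1)\,2m+(2m-1)$ we get $k=r=2m-1$. In \eqref{eq:nj}, $\lceil jr/\gamma\rceil=\lceil j-\frac j{2m}\rceil$ equals $j$ for $0\le j<2m$ and $2m-1$ for $j=2m$. So $n_j=2m$ for $1\le j<2m$ and $n_{2m}=2m-1$. With $D=B^{2m}A$ this reads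
\[
W=D^{2m-1}B^{2m-1}A=D^{2m-1}B^{-1}D .
\]
By \eqref{eq:power} and $\operatorname{tr}A=0$,
\[
\tau:=\operatorname{tr}D=S_{2m-1}(\eta)\,\zeta,\qquad \operatorname{tr}DB^{-1}=\operatorname{tr}B^{2m-1}A=S_{2m-2}(\eta)\,\zeta .
\]
Applying \eqref{eq:power} to $D^{2m}$,
\[
T=\operatorname{tr}(D^{2m}B^{-1})=S_{2m-1}(\tau)\,S_{2m-2}(\eta)\,\zeta-S_{2m-2}(\tau)\,\eta .
\]
Suppose that $\tau=\eta$. Then
\[
T=S_{2m-2}(\eta)\big(S_{2m-1}(\eta)\zeta-\eta\big)=S_{2m-2}(\eta)(\tau-\eta)=0 .
\]
Write the odd polynomial $S_{2m-1}$ as $S_{2m-1}(\eta)=\eta\,\kappa(\eta^2)$ with $\kappa\in\mathbb Z[p]$. For every $\eta\neq0$ with $\kappa(\eta^2)\ne0$, the choice $\zeta=1/\kappa(\eta^2)$ gives $\tau=\eta$, hence $T=0$. Since $T=\eta\,\varphi(\eta^2,\zeta^2)$ by \eqref{eq:phi}, it follows that $\varphi(p,\kappa(p)^{-2})=0$ identically in $p$. By Gauss's lemma the polynomial $\kappa(p)^2q-1$, which is primitive in $q$ over $\mathbb Q[p]$, divides $\varphi$ in $\mathbb Q[p,q]$. Since $\deg_q\varphi=\gamma/2=m\ge2$ by Lemma~\ref{lem:three}(3), the cofactor is not constant. Substituting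 \eqref{eq:pq}, we see that $\Phi$ is a product of two non-constant polynomials in $\mathbb Q[x^2,y]$. So $\Phi$ has at least two irreducible factors, and Lemma~\ref{lem:components} gives at least three components.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BZ} Burde and Zieschang, \emph{Knots}, Chapter 12.
\bibitem{Menasco} Menasco, \emph{Topology} (1984).
\bibitem{PP} Luisa Paoluzzi and Joan Porti, \emph{Examples of character varieties in characteristic $p$ and ramification}, arXiv:1905.07196 (2019).
\end{thebibliography}

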